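
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Calabi--Yau varieties whose Todd classes are not fakely effective}


\begin{abstract}
A cycle of dimension $k$ on a smooth projective variety is called fakely effective if it has nonnegative intersection number with $L^k$ for every nef line bundle $L$. We show that the Todd classes of Calabi--Yau varieties need not be fakely effective: for every even $j\ge 4$ and every $n\ge j+1$ there are a Calabi--Yau variety $X$ of dimension $n$ and a nef line bundle $L$ on $X$ with $\mathrm{td}_j(X)\cdot L^{n-j}<0$. The pairs $(n,j)$ so obtained are exactly those for which fake effectivity can fail. The varieties are anticanonical hypersurfaces in toric varieties, and the negativity comes from a lattice tetrahedron whose linear Ehrhart coefficient is negative. For hyperk\"ahler varieties, in contrast, a theorem of C.~Jiang implies that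 all Todd classes are fakely effective.
\end{abstract}

\section{Introduction}

We work over $\mathbb{C}$. A \emph{Calabi--Yau variety} is a simply connected smooth projective variety $X$ of dimension $n$ with $K_X\cong\mathcal{O}_X$ and $H^i(X,\mathcal{O}_X)=0$ for $0<i<n$. A \emph{hyperk\"ahler variety} is a simply connected smooth projective variety $Y$ such that $H^0(Y,\Omega^2_Y)$ is spanned by a nondegenerate two-form.

\begin{definition}
Let $X$ be a smooth projective variety and $\gamma$ an algebraic $k$-cycle on $X$ with rational coefficients. Then $\gamma$ is \emph{fakely effective} if $\gamma\cdot L^k\ge 0$ for every nef line bundle $L$ on $X$.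
\end{definition}

It is enough to test ample $L$: if $L$ is nef and $A$ is ample, then $qL+A$ is ample for all integers $q\ge 0$, and $\gamma\cdot L^k=\lim_{q\to\infty}q^{-k}\,\gamma\cdot(qL+A)^k$.

For $X$ of dimension $n$ let $\mathrm{td}_j(X)$ be the codimension-$j$ component of the Todd class, viewed as an $(n-j)$-cycle. By the Riemann--Roch theorem,
\begin{equation}\label{eq:RR}
\chi(X,tL)=\sum_{i=0}^{n}\frac{\mathrm{td}_{n-i}(X)\cdot L^i}{i!}\,t^i .
\end{equation}
Thus all Todd classes of $X$ are fakely effective if and only if, for every nef $L$, the polynomial $t\mapsto\chi(X,tL)$ has nonnegative coefficients. Suppose this is so and $K_X$ is trivial. Then for ample $L$ Kodaira vanishing and \eqref{eq:RR} give $h^0(X,L)=\chi(X,L)\ge L^n/n!>0$, so that every ample line bundle has a nonzero section. Such non-vanishing statements are the context in which Cao and Jiang \cite{CaoJiang} ask the following.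

\begin{question}[\cite{CaoJiang}]\label{q:main}
Are the Todd classes of a Calabi--Yau variety or a hyperk\"ahler variety fakely effective?
\end{question}

The easy cases suggest that the answer is yes. If $c_1(X)=0$, the odd Todd classes vanish, and $\mathrm{td}_0\cdot L^n=L^n\ge 0$. The class $\mathrm{td}_2=\frac1{12}c_2$ is fakely effective for every smooth projective variety with $c_1=0$, by the Miyaoka--Yau inequality \cite{CaoJiang}. On a Calabi--Yau variety $\mathrm{td}_n=\chi(\mathcal{O}_X)=1+(-1)^n\ge 0$. This settles every $\mathrm{td}_j$ on Calabi--Yau varieties of dimension at most $4$. The first case not covered is $\mathrm{td}_4$ on a fivefold. When $c_1=0$,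
\[
\mathrm{td}_4=\tfrac1{720}\,(3c_2^2-c_4),
\]
a difference whose sign is not visible from the formula. Indeed the sign can be wrong.

\begin{theorem}\label{thm:A}
For every even $j\ge 4$ and every $n\ge j+1$ there are a Calabi--Yau variety $X$ of dimension $n$ and a nef line bundle $L$ on $X$ with $\mathrm{td}_j(X)\cdot L^{n-j}<0$. For $(n,j)=(5,4)$ one gets $\mathrm{td}_4(X)\cdot L=-\frac{10}{3}$.
\end{theorem}

By the limit argument after the definition, there are then also ample line bundles on $X$ whose intersection number with $\mathrm{td}_j(X)$ is negative. Together with the easy cases, the theorem decides the question for each pair $(n,j)$.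

\begin{theorem}\label{thm:B}
Let $n\ge 2$ and $0\le j\le n$. Then $\mathrm{td}_j(X)$ is fakely effective for every Calabi--Yau variety $X$ of dimension $n$ if and only if $j$ is odd or $j\in\{0,2,n\}$. In particular, all Todd classes are fakely effective for all Calabi--Yau varieties of dimension $n$ if and only if $n\le 4$.
\end{theorem}

On hyperk\"ahler varieties all Todd classes are fakely effective. This follows from a theorem of C.~Jiang \cite{Jiang}, which we quote; the short deduction is in Section~\ref{sec:HK}, and nothing else depends on it. So the answer to Question~\ref{q:main} is no for Calabi--Yau varieties and yes for hyperk\"ahler varieties.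

\paragraph{Outline.} Section~\ref{sec:idea} presents the idea: it expresses Todd numbers of an anticanonical hypersurface in a toric variety by Ehrhart coefficients, exhibits a tetrahedron for which the relevant coefficient is negative, and shows why this tetrahedron can be used only in higher dimension. Section~\ref{sec:V} constructs an auxiliary toric variety $V$ whose anticanonical function is small on certain long lattice vectors, Section~\ref{sec:W} the ambient toric variety $W$ and the line bundle. Section~\ref{sec:CY} proves that the hypersurfaces are Calabi--Yau, the point being simple connectivity. Section~\ref{sec:proofs} proves the two theorems.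

\section{The idea: a tetrahedron with a negative Ehrhart coefficient}\label{sec:idea}

\subsection{Toric conventions}

Let $N$ be a lattice, $M$ its dual, and $\Sigma$ a complete smooth fan in $N_{\mathbb{R}}$: every maximal cone is generated by a $\mathbb{Z}$-basis of $N$. Let $v_\rho$ be the primitive generators of the rays, $D_\rho$ the corresponding divisors on the toric variety, and $T=N\otimes\mathbb{C}^*$ the torus. To $D=\sum c_\rho D_\rho$ we attach its \emph{PL function}: the function $g$ on $N_{\mathbb{R}}$ that is linear on every cone of $\Sigma$ and satisfies $g(v_\rho)=c_\rho$. Put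
\[
P_D=\{m\in M_{\mathbb{R}}:\ -\langle m,w\rangle\le g(w)\ \text{ for all }w\in N_{\mathbb{R}}\}.
\]
A \emph{wall} is a cone of codimension one. Let $\sigma,\sigma'$ be the two maximal cones at a wall, and $g_\sigma,g_{\sigma'}$ the linear functions that agree with $g$ there. We say that $g$ \emph{bends convexly} across the wall if $g_{\sigma'}\ge g_\sigma$ on $\sigma'$, and that it \emph{bends strictly} if moreover $g_{\sigma'}\ne g_\sigma$. A PL function is convex if and only if it bends convexly across every wall. We use the following standard facts.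
\begin{enumerate}
\item $D$ is nef if and only if $\mathcal{O}(D)$ is base point free, if and only if $g$ is convex. In this case $P_D$ is a lattice polytope, $g(w)=\max_{m\in P_D}(-\langle m,w\rangle)$, and on each maximal cone $g$ equals $-m$ for some $m\in P_D\cap M$. Moreover $H^i(D)=0$ for $i>0$, the characters $\chi^m$ with $m\in P_D\cap M$ form a basis of $H^0(D)$, and $\chi^m$, as a section of $\mathcal{O}(D)$, vanishes along $D_\rho$ to order $\langle m,v_\rho\rangle+c_\rho$.
\item $D$ is ample if and only if $g$ bends strictly across every wall.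
\item $-K=\sum D_\rho$, so the PL function of $-K$ takes the value $1$ at every $v_\rho$.
\end{enumerate}
If $P$ is a lattice polytope and $g(w)=\max_{m\in P}(-\langle m,w\rangle)$ is linear on the cones of $\Sigma$, then $g$ is convex and integral on $N$, so it is the PL function of a nef divisor $D$, and $P_D=P$ because a compact convex set is determined by its support function. Then $\chi(tD)=h^0(tD)=\#(tP\cap M)$ for integers $t\ge 0$: the polynomial $\chi(tD)$ is the Ehrhart polynomial of $P$. The polytope $P$ may have smaller dimension than the variety. We write $x^{\pm}=\max(\pm x,0)$.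

\subsection{Passing to an anticanonical hypersurface}

\begin{lemma}\label{lem:transfer}
Let $W$ be a smooth projective variety of dimension $d$, let $X\in|-K_W|$ be smooth, let $\mathcal{L}$ be a line bundle on $W$, and put $L=\mathcal{L}|_X$ and $F(t)=\chi(W,t\mathcal{L})$. Then
\[
\chi(X,tL)=F(t)-(-1)^dF(-t).
\]
Hence, for $0\le i\le d-1$, the number $\mathrm{td}_{d-1-i}(X)\cdot L^i/i!$ equals twice the coefficient of $t^i$ in $F$ if $i\not\equiv d\pmod 2$, and $0$ otherwise.
\end{lemma}

\begin{proof}
The exact sequence $0\to\mathcal{O}_W(K_W+t\mathcal{L})\to\mathcal{O}_W(t\mathcal{L})\to\mathcal{O}_X(tL)\to 0$ gives $\chi(X,tL)=F(t)-\chi(W,K_W+t\mathcal{L})$, and the last term is $(-1)^dF(-t)$ by Serre duality. The coefficient of $t^i$ in $F(t)-(-1)^dF(-t)$ is $1-(-1)^{d+i}$ times that of $F$. Compare with \eqref{eq:RR} on $X$, whose dimension is $d-1$.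
\end{proof}

So we look for a lattice polytope with a negative Ehrhart coefficient in a degree of the right parity. For $\mathrm{td}_4$ on a fivefold we have $d=6$ and $i=1$: the \emph{linear} coefficient matters.

\subsection{The tetrahedron}

For an integer $k\ge 1$ let
\begin{equation}\label{eq:Pk}
\begin{aligned}
P_k&=\{(\xi,\eta,\zeta)\in\mathbb{R}^3:\ 0\le\zeta\le 1,\ 0\le\xi\le k(1-\zeta),\ 0\le\eta\le k\zeta\}\\
&=\mathrm{conv}\{(0,0,0),\,(k,0,0),\,(0,0,1),\,(0,k,1)\}.
\end{aligned}
\end{equation}
It is spanned by two skew edges of lattice length $k$ lying at heights $\zeta=0$ and $\zeta=1$. The slice of $tP_k$ at integral height $\zeta$ is a rectangle with sides $k(t-\zeta)$ and $k\zeta$. Since $\sum_{\zeta=0}^t\zeta(t-\zeta)=\frac{t^3-t}{6}$, the Ehrhart polynomial is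
\begin{align}
E(t)&=\sum_{\zeta=0}^t\bigl(k(t-\zeta)+1\bigr)\bigl(k\zeta+1\bigr)
=k^2\,\frac{t^3-t}{6}+kt(t+1)+(t+1)\notag\\
&=e_3t^3+e_2t^2+e_1t+1,\qquad e_3=\frac{k^2}{6},\quad e_2=k,\quad e_1=1+k-\frac{k^2}{6}.\label{eq:E}
\end{align}
The linear coefficient $e_1$ is $1$ for $k=6$ and $-\frac16$ for $k=7$; it is negative for all $k\ge 7$.

Suppose that a smooth projective toric variety $W$ of dimension $6$ has nef $-K_W$ and carries a nef line bundle with polytope $P_k$, $k\ge 7$. Then a smooth anticanonical divisor $X$ is a fivefold with trivial canonical bundle, and Lemma~\ref{lem:transfer} gives $\chi(X,tL)=2e_3t^3+2e_1t$ and $\mathrm{td}_4(X)\cdot L=2e_1<0$. This is the source of the negativity. It remains to find $W$ and to make sure that $X$ is a Calabi--Yau variety.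

\subsection{The obstacle, and how extra dimensions remove it}\label{subsec:obstacle}

The tetrahedron is itself three-dimensional, so one would first look for a toric threefold with nef anticanonical divisor that carries a nef line bundle with polytope $P_k$. For $k\ge3$ there is none. The facets of $P_k$ are given by $\xi\ge 0$, $\eta\ge 0$, $\xi+k\zeta\le k$, $\eta\le k\zeta$, with inner normals
\begin{equation}\label{eq:normals}
(1,0,0),\quad(0,1,0),\quad(-1,0,-k),\quad(0,-1,k).
\end{equation}
A fan in $\mathbb{R}^3$ on whose cones the support function of $P_k$ is linear refines the normal fan of $P_k$, so these vectors are among its ray generators. Let $h$ be the PL function of the anticanonical divisor of a smooth complete fan with these rays. It takes integral values at lattice points and is positive away from $0$. If it is convex, it is subadditive, since it is positively homogeneous; so adding the first and the third vector gives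
\[
k\,h(0,0,-1)=h(0,0,-k)\le h(1,0,0)+h(-1,0,-k)=2,
\]
hence $k\le 2$. Nefness of $-K$ forbids long edges.

The inequality also shows the way out. Consider a lattice of higher rank with a projection to $\mathbb{Z}^3$, and a fan in which the first and the third vector of \eqref{eq:normals} lift to ray generators with sum $2u_-$. Convexity only requires $h(2u_-)\le 2$, i.e.\ $h(u_-)\le 1$, while the third coordinate of $u_-$ must be $-k/2\le-\frac72$; likewise for the other two vectors, with a vector $u_+$ whose third coordinate is $k/2$. So we look for a toric variety $V$ with lattice $N_V$ and a linear form $z$ on $N_V$ such that $-K_V$ is nef and some \emph{primitive ray generators} $u_\pm$ have $z(u_\pm)=\pm s$ with $s\ge 4$; then $k=2s\ge 8$ becomes available. We shall build $V$ of dimension $s$. It will be the fiber of a map $W\to\mathbb{P}^1\times\mathbb{P}^1$, where the two factors of the base account for the coordinates dual to $\xi$ and $\eta$. Then $\dim W=s+2$ and $\dim X=s+1$, and by Lemma~\ref{lem:transfer} it is $\mathrm{td}_s(X)\cdot L$ that equals $2e_1$ when $s$ is even.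

\section{The toric variety $V$}\label{sec:V}

From now on $s\ge 4$ is an even integer. (Evenness is used only in Section~\ref{sec:proofs}. The constructions of the present section work for every $s\ge2$, and Figure~\ref{fig:s2} illustrates them for $s=2$.) We want a lattice polytope with lattice points $u_\pm$ at height $\pm s$ on its boundary, such that all its facets lie at lattice distance one from $0$ and its boundary admits a triangulation into unimodular simplices. A dilated standard simplex has such triangulations. So we arrange that the boundary is glued from copies of $\{b\ge 0,\ \sum b_\rho=s\}$.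

\subsection{The function $h$ and the coarse fan}

Let $N_V=\{(a,z)\in\mathbb{Z}^s\times\mathbb{Z}:\sum a_i=0\}$, a lattice of rank $s$. With $\mathbf{1}=(1,\dots,1)$ put
\[
u_i=(se_i-\mathbf{1},\,0)\quad(1\le i\le s),\qquad u_\pm=(se_1-\mathbf{1},\,\pm s).
\]
Then $u_1=\frac12(u_++u_-)$ and $u_1+\dots+u_s=0$. For $v=(a,z)\in N_{V,\mathbb{R}}$ define
\[
h(v)=\max(-a_2,\dots,-a_s,\ |z|-a_1),
\]
\[
b_+=z^+,\qquad b_-=z^-,\qquad b_1=h+a_1-|z|,\qquad b_i=h+a_i\quad(2\le i\le s).
\]
The functions $b_\rho$, where $\rho$ runs over the $s+2$ indices $+,-,1,\dots,s$, play the role of barycentric coordinates: directly from the definitions,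
\begin{equation}\label{eq:bary}
v=\frac1s\sum_\rho b_\rho(v)\,u_\rho,\qquad \sum_\rho b_\rho(v)=s\,h(v).
\end{equation}
All $b_\rho$ are $\ge 0$, at least one of $b_+,b_-$ is $0$, and at least one of $b_1,\dots,b_s$ is $0$. Hence $h\ge 0$, and $h(v)=0$ only if all $b_\rho(v)$ vanish, i.e.\ only for $v=0$.

\begin{lemma}\label{lem:coords}
Let $c_\rho\ge 0$ satisfy $\min(c_+,c_-)=0$ and $\min(c_1,\dots,c_s)=0$, and let $v=\frac1s\sum c_\rho u_\rho$. Then $b_\rho(v)=c_\rho$ for all $\rho$, and $h(v)=\frac1s\sum c_\rho$.
\end{lemma}

\begin{proof}
Let $C=\sum c_\rho$. The $z$-coordinate of $v$ is $c_+-c_-$, so $b_\pm=c_\pm$ and $|z|=c_++c_-$. Further $a_j=c_j-C/s$ for $j\ge 2$ and $a_1=c_1+|z|-C/s$. Thus $-a_j=C/s-c_j$ for $j\ge2$ and $|z|-a_1=C/s-c_1$. Since all $c_i$ are $\ge 0$ and some $c_i$ with $1\le i\le s$ is $0$, the maximum $h(v)$ is $C/s$, and $b_i=c_i$ follows.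
\end{proof}

In particular $h(u_\rho)=1$ for all $\rho$. By \eqref{eq:bary} and the convexity of $h$, the set $\{h\le 1\}$ is the convex hull of the $u_\rho$, that is, of the $s+1$ points $u_+,u_-,u_2,\dots,u_s$; it is a simplex, and $u_1$ is the midpoint of its edge $u_+u_-$ (Figure~\ref{fig:s2}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (1,2)--(1,-2)--(-1,0)--cycle;
\draw[gray] (0,0)--(1,1) (0,0)--(1,-1) (0,0)--(0,1) (0,0)--(0,-1);
\draw[thick] (0,0)--(1,2) (0,0)--(1,-2) (0,0)--(1,0) (0,0)--(-1,0);
\draw[very thick] (1,2)--(1,-2)--(-1,0)--cycle;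
\foreach \p in {(1,2),(1,1),(1,0),(1,-1),(1,-2),(0,1),(0,-1),(-1,0)} \fill \p circle (2pt);
\draw[fill=white] (0,0) circle (2pt);
\node[right] at (1.05,2) {$u_+$};
\node[right] at (1.05,-2) {$u_-$};
\node[right] at (1.05,0) {$u_1$};
\node[left] at (-1.05,0) {$u_2$};
\node[right] at (1.05,1) {$F_{+,2}$};
\node[right] at (1.05,-1) {$F_{-,2}$};
\node[left] at (-0.1,1.25) {$F_{+,1}$};
\node[left] at (-0.1,-1.25) {$F_{-,1}$};
\draw[->] (2.6,-0.5)--(3.4,-0.5) node[right] {$a_1$};
\draw[->] (2.6,-0.5)--(2.6,0.3) node[above] {$z$};
\end{tikzpicture}
\caption{The construction for $s=2$, in the coordinates $(a_1,z)$ on $N_V=\{(a_1,-a_1,z)\}\cong\mathbb{Z}^2$. The shaded triangle is $\{h\le 1\}$, and $u_\pm=(1,\pm2)$ lie at height $\pm s=\pm 2$. The four thick rays span the coarse fan, with one cone over each of the segments $F_{\varepsilon,i}=F_{R_{\varepsilon,i}}$. All eight lattice points on the boundary generate rays of the smooth fan $\Sigma_V$.}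
\label{fig:s2}
\end{figure}

For $\varepsilon\in\{+,-\}$ and $1\le i\le s$ let $R=R_{\varepsilon,i}=\{\varepsilon\}\cup\bigl(\{1,\dots,s\}\setminus\{i\}\bigr)$, a set of $s$ indices, and $\sigma_R=\mathrm{cone}(u_\rho:\rho\in R)$. By Lemma~\ref{lem:coords} and \eqref{eq:bary},
\[
\sigma_R=\{v:\ b_\rho(v)=0\ \text{ for all }\rho\notin R\},
\]
and the $b_\rho$ with $\rho\in R$ identify $\sigma_R$ linearly with $\mathbb{R}^R_{\ge 0}$. These $2s$ cones cover $N_{V,\mathbb{R}}$, since at every $v$ one of $b_\pm$ and one of $b_1,\dots,b_s$ vanish. Two of them, $\sigma_R$ and $\sigma_{R'}$, meet in the common face where $b_\rho=0$ for all $\rho\notin R\cap R'$. So they form a complete simplicial fan $\bar\Sigma$, the \emph{coarse fan}, and the functions $h$ and $b_\rho$ are linear on its cones.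

\subsection{The lattice in the coordinates $b$}

The coarse fan is far from smooth: the $u_\rho$ span a proper sublattice. To refine it we need to know $N_V$ in the coordinates of a cone $\sigma_R$. Extend $b_\rho$ $(\rho\in R)$ and $h=\frac1s\sum_{\rho\in R}b_\rho$ linearly from $\sigma_R$ to $N_{V,\mathbb{R}}$.

\begin{lemma}\label{lem:lattice}
In the coordinates $(b_\rho)_{\rho\in R}$ one has $N_V=\{b\in\mathbb{Z}^R:\ \sum_{\rho\in R} b_\rho\in s\mathbb{Z}\}$.
\end{lemma}

\begin{proof}
Let $R=R_{\varepsilon,i}$. On $\sigma_R$ we have $b_\varepsilon=\varepsilon z=|z|$, and $h=-a_i$ if $i\ne 1$, $h=\varepsilon z-a_1$ if $i=1$, because $b_i=0$. So the extended functions $b_\varepsilon=\varepsilon z$, $h$, $b_j=h+a_j$ $(j\ge2)$ and $b_1=h+a_1-\varepsilon z$ take integral values at lattice points, and $\sum b_\rho=sh\in s\mathbb{Z}$. Conversely, let $b\in\mathbb{Z}^R$ with $h=\frac1s\sum b_\rho\in\mathbb{Z}$, and put $b_i=0$. Then $z=\varepsilon b_\varepsilon$, $a_j=b_j-h$ $(j\ge 2)$ and $a_1=b_1+b_\varepsilon-h$ are integers.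
\end{proof}

\subsection{The triangulation}

Let $F_R=\sigma_R\cap\{h=1\}=\{b\in\mathbb{R}^R_{\ge 0}:\sum b_\rho=s\}$; by Lemma~\ref{lem:lattice} its points in $N_V$ are those with integral $b$. We triangulate the $F_R$ by alcoves. The only danger is that the triangulations of neighboring $F_R$ do not match, and for this reason we define the cutting hyperplanes by functions that do not depend on $R$.

Order the indices $+,-,1,\dots,s$ and let $X_0=0,X_1,\dots,X_{s+2}=\sum_\rho b_\rho$ be the successive partial sums of the $b_\rho$. They are functions on $N_{V,\mathbb{R}}$, linear on the cones of $\bar\Sigma$. On $F_R$ two of the $b_\rho$ vanish identically, so the list $X_0,\dots,X_{s+2}$ is, with two repetitions in positions depending only on $R$, the list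
\[
0=x_0\le x_1\le\dots\le x_{s-1}\le x_s=s,
\]
where $x_k$ is the sum of the first $k$ of the $b_\rho$ with $\rho\in R$. Thus $(x_1,\dots,x_{s-1})$ identifies $F_R$ with the simplex $\{0\le x_1\le\dots\le x_{s-1}\le s\}$ and $F_R\cap N_V$ with its points in $\mathbb{Z}^{s-1}$.

Subdivide $F_R$ by all hyperplanes $x_l-x_k=m$ with $0\le k<l\le s$, $(k,l)\ne(0,s)$, $m\in\mathbb{Z}$. Recording the integral parts of the coordinates and the order of their fractional parts, one sees that the maximal cells of this arrangement in $\mathbb{R}^{s-1}$ are the \emph{alcoves}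
\[
m+\{0\le y_{\pi(1)}\le\dots\le y_{\pi(s-1)}\le 1\},\qquad m\in\mathbb{Z}^{s-1},\ \pi\in\mathfrak{S}_{s-1}.
\]
The bounding hyperplanes $x_l-x_{l-1}=0$ of $F_R$ belong to the arrangement, so $F_R$ is a union of alcoves.

\begin{lemma}\label{lem:fan}
The cones over the alcoves in the sets $F_R$, together with their faces, form a complete smooth fan $\Sigma_V$ refining $\bar\Sigma$. Its ray generators are exactly the $v\in N_V$ with $h(v)=1$.
\end{lemma}

\begin{proof}
\emph{Smoothness.} The vertices of an alcove are $m$, $m+e_{\pi(s-1)}$, $m+e_{\pi(s-1)}+e_{\pi(s-2)}$, and so on; the edge vectors from $m$ form a basis of $\mathbb{Z}^{s-1}$. So the differences of the vertices span $\{b\in\mathbb{Z}^R:\sum b_\rho=0\}$, while each vertex has $\sum b_\rho=s$. By Lemma~\ref{lem:lattice} the $s$ vertices form a $\mathbb{Z}$-basis of $N_V$.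

\emph{Compatibility.} Two points of $F_R$ lie in the same relatively open cell if and only if, for all $k<l$, the values of $X_l-X_k$ at the two points are the same integer or lie in the same open interval $(m,m+1)$ with $m\in\mathbb{Z}$. This condition does not involve $R$. As each $b_\rho$ is one of the differences $X_l-X_{l-1}$, two points satisfying it have the same vanishing $b_\rho$, hence lie in the same sets $F_{R'}$. So each relatively open cell of $F_R$ that meets $F_{R'}$ is a relatively open cell of $F_{R'}$: the subdivisions agree on common faces. As $\bar\Sigma$ is complete, the cones form a complete fan.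

\emph{Rays.} The vertices of alcoves are points with integral $x_1,\dots,x_{s-1}$, i.e.\ lattice points of $F_R$, and every lattice point of $F_R$ is a vertex of the arrangement. They are primitive, being members of a basis. Every $v$ with $h(v)=1$ lies in some $F_R$.
\end{proof}

Let $V$ be the toric variety of $\Sigma_V$. By Lemma~\ref{lem:fan} the PL function of $-K_V$ is $h$.

\subsection{Projectivity}

\begin{lemma}\label{lem:projV}
There is a function $\varphi$ on $N_{V,\mathbb{R}}$, linear on the cones of $\Sigma_V$ and integral at the ray generators, that bends strictly across every wall. In particular $V$ is projective.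
\end{lemma}

\begin{proof}
We treat the walls inside the cones $\sigma_R$ and the walls between them separately.

\emph{Inside.} Let $\psi$ be the piecewise linear interpolation of $t\mapsto t^2$ at the integers; it is convex, bends strictly at each integer, and is integral at integers. Put $\Psi=\sum_{k<l}\psi(X_l-X_k)$ on $\{h=1\}$, $\Phi(v)=h(v)\,\Psi(v/h(v))$ for $v\ne 0$, and $\Phi(0)=0$. On an alcove each $X_l-X_k$ is affine with values in some $[m,m+1]$, so $\Psi$ is affine there and $\Phi$ is linear on the cones of $\Sigma_V$. It is integral at the ray generators, where the $X_l$ are integers. On each $\sigma_R$, where $h$ and the $X_l$ are linear, $\Phi$ is convex. A wall of $\Sigma_V$ that passes through the interior of $\sigma_R$ lies over a hyperplane $x_l-x_k=m$; the corresponding summand of $\Psi$ bends strictly there and the others bend convexly, so $\Phi$ bends strictly.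

\emph{Between.} The function $h+|z|$ is convex, linear on the cones of $\bar\Sigma$, and integral on $N_V$. On $\sigma_R$, $R=R_{\varepsilon,i}$, it equals $-a_i+\varepsilon z$ if $i\ge 2$ and $-a_1+2\varepsilon z$ if $i=1$. These $2s$ linear functions are pairwise distinct: for different $i$ they differ already on $\{z=0\}$, and for equal $i$ and different $\varepsilon$ the coefficients of $z$ differ. So $h+|z|$ bends strictly across each wall of $\bar\Sigma$.

Every wall of $\Sigma_V$ either passes through the interior of some $\sigma_R$, where $h+|z|$ is linear, or is contained in a wall of $\bar\Sigma$. As there are finitely many walls, $\varphi=C(h+|z|)+\Phi$ has the required properties for every sufficiently large integer $C$.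
\end{proof}

\subsection{What will be used}

Write $h$ as a maximum of linear functions,
\begin{equation}\label{eq:hS}
h=\max_{\mu\in S}(-\mu),\qquad S=\{a_2,\dots,a_s,\ a_1+z,\ a_1-z\}\subset M_V .
\end{equation}
Thus $h$ is convex and $-K_V$ is nef. The vectors $u_\pm$ are ray generators with $z(u_\pm)=\pm s$, and \eqref{eq:hS} gives
\begin{equation}\label{eq:mu}
\mu(u_\pm)\ge -h(u_\pm)=-1\qquad\text{for all }\mu\in S.
\end{equation}
Each cone of $\Sigma_V$ is contained in some $\sigma_{R_{\varepsilon,i}}$, hence in $\{z\ge 0\}$ or in $\{z\le 0\}$. We need the last property because the PL function of our line bundle will involve $z^-$.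

\section{The toric variety $W$ and the line bundle}\label{sec:W}

\subsection{A twisted product}

As explained in Subsection~\ref{subsec:obstacle}, we want to lift the relations among the normals \eqref{eq:normals} to $p_++p_-=2u_-$ and $q_++q_-=2u_+$. Let $N=\mathbb{Z}^2\oplus N_V$, with elements written $(x,y,v)$, and
\[
\ell(x,y)=2x^-u_-+2y^-u_+,
\]
which is linear and integral on each quadrant. Let $\Sigma_W$ be the image of the product fan $\Sigma_{\mathbb{P}^1\times\mathbb{P}^1}\times\Sigma_V$ under the homeomorphism $(\tau,v)\mapsto(\tau,v+\ell(\tau))$, $\tau=(x,y)$. On each cone this map is the restriction of an automorphism of $N$, so $\Sigma_W$ is a complete smooth fan. Its ray generators are the $(0,0,v_\rho)$, with $v_\rho$ a ray generator of $\Sigma_V$, and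
\[
p_+=(1,0,0),\quad p_-=(-1,0,2u_-),\quad q_+=(0,1,0),\quad q_-=(0,-1,2u_+).
\]
Let $W_s$ be the toric variety; it has dimension $s+2$.

\begin{lemma}\label{lem:W}
$W_s$ is projective and $-K_{W_s}$ is nef.
\end{lemma}

\begin{proof}
\emph{Projectivity.} With $\varphi$ from Lemma~\ref{lem:projV} and an integer $A$, let $G(x,y,v)=A(|x|+|y|)+\varphi(v-\ell(x,y))$. It is linear on the cones of $\Sigma_W$ and integral at the ray generators. A wall of $\Sigma_W$ is the image of (maximal cone)$\times$(wall) or of (wall)$\times$(maximal cone). Near an interior point of a wall of the first kind, $|x|+|y|$ and $\ell$ are linear and $\varphi$ bends strictly, hence so does $G$. Across a wall of the second kind $|x|+|y|$ bends strictly, hence so does $G$ for $A\gg0$. So for $A\gg0$ the function $G$ is the PL function of an ample divisor.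

\emph{Nefness.} The PL function of $-K_{W_s}$ is
\[
h_W(x,y,v)=|x|+|y|+h(v-\ell(x,y)),
\]
since this is linear on the cones of $\Sigma_W$ and equals $1$ at every ray generator. By \eqref{eq:hS},
\begin{equation}\label{eq:hW}
h_W=\max_{\mu\in S}\Bigl(-\mu(v)+\bigl[x^++(1+2\mu(u_-))x^-\bigr]+\bigl[y^++(1+2\mu(u_+))y^-\bigr]\Bigr).
\end{equation}
A function $x^++cx^-$ has slopes $-c$ and $1$ to the left and to the right of $0$, so it is convex if and only if $c\ge-1$. By \eqref{eq:mu}, $1+2\mu(u_\pm)\ge-1$. So $h_W$ is a maximum of convex functions.
\end{proof}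

The factor $2$ in $\ell$ is the largest possible here: for $\mu\in S$ with $\mu(u_\pm)=-1$ the coefficient $1+2\mu(u_\pm)$ is exactly $-1$.

\subsection{The line bundle with polytope $P_k$}

Put $k=2s$ and embed $\mathbb{R}^3$ in $M_{\mathbb{R}}$ by $(\xi,\eta,\zeta)\mapsto(\xi,\eta,\zeta z)$, with $z\in M_V$. Since $z$ takes the value $1$ at $(0,1)\in N_V$, the points of $M$ in the image are exactly those with $\xi,\eta,\zeta\in\mathbb{Z}$. We compute the support function of the tetrahedron $P=P_k$ of \eqref{eq:Pk}. Let $w=(\tau,v+\ell(\tau))$ with $\tau=(x,y)$. Then $z(\ell(\tau))=2s(y^--x^-)=k(y^--x^-)$. For fixed $\zeta$ the maximum of $-\xi x$ over $0\le\xi\le k(1-\zeta)$ is $k(1-\zeta)x^-$, and the maximum of $-\eta y$ over $0\le \eta\le k\zeta$ is $k\zeta y^-$. Hence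
\begin{align*}
\max_{m\in P}(-\langle m,w\rangle)
&=\max_{0\le\zeta\le1}\bigl[k(1-\zeta)x^-+k\zeta y^--\zeta z(v)-\zeta k y^-+\zeta kx^-\bigr]\\
&=\max_{0\le\zeta\le1}\bigl[kx^--\zeta z(v)\bigr]=kx^-+z(v)^-.
\end{align*}
The twist by $\ell$ has cancelled every term that mixes $\zeta$ with $\tau$. The result is linear on the cones of $\Sigma_W$, since each cone of $\Sigma_V$ lies in $\{z\ge0\}$ or in $\{z\le0\}$. So it is the PL function of a nef line bundle $L_0$ with polytope $P$, and by \eqref{eq:E}
\begin{equation}\label{eq:chiW}
\chi(W_s,tL_0)=E(t)\quad\text{for all }t\in\mathbb{Z},\qquad e_1=1+2s-\tfrac23s^2 ,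
\end{equation}
first for $t\ge 0$ and then for all $t$, both sides being polynomials. For $s=4$ this gives $e_1=-\frac53$, and $1+2s-\frac23s^2$ is decreasing for $s\ge 4$; hence
\begin{equation}\label{eq:neg}
e_1<0\qquad\text{for all }s\ge 4 .
\end{equation}

\subsection{Stabilization}

To reach dimensions $n>j+1$ we multiply by projective lines. For $r\ge0$ let $W=W_s\times(\mathbb{P}^1)^r$, with lattice $\tilde N=N\oplus\mathbb{Z}^r$, coordinates $\theta_1,\dots,\theta_r$ on $\mathbb{Z}^r$, and additional ray generators $\pm f_1,\dots,\pm f_r$. It is smooth, projective, toric, of dimension $d=s+2+r$. The PL function of $-K_W$ is $\tilde h=h_W+\sum|\theta_i|$, which is convex, so $-K_W$ is nef. For an integer $\lambda\ge1$ let $L_\lambda=L_0\boxtimes\mathcal{O}(\lambda)^{\boxtimes r}$. It is nef, and by the K\"unneth formula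
\begin{equation}\label{eq:F}
\chi(W,tL_\lambda)=F(t)=E(t)\,(1+\lambda t)^r .
\end{equation}

\section{The Calabi--Yau varieties}\label{sec:CY}

\begin{theorem}\label{thm:CY}
Let $s\ge4$ be even, $r\ge0$ and $W=W_s\times(\mathbb{P}^1)^r$. A general $X\in|-K_W|$ is a Calabi--Yau variety of dimension $n=s+1+r$.
\end{theorem}

The proof occupies this section. As $-K_W$ is base point free, $X$ is smooth by Bertini's theorem, and $K_X\cong\mathcal{O}_X$ by adjunction. In the sequence $0\to K_W\to\mathcal{O}_W\to\mathcal{O}_X\to0$ we have $H^i(\mathcal{O}_W)=0$ for $i>0$ and, by Serre duality, $H^i(K_W)=0$ for $i<d=n+1$. Hence $h^0(\mathcal{O}_X)=1$ and $H^i(\mathcal{O}_X)=0$ for $0<i<n$. So $X$ is connected and, being smooth, irreducible. It remains to show that $X$ is simply connected.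

The Lefschetz theorem for ample divisors does not apply directly, since $-K_W$ is not ample: $h$ is linear on each $\sigma_R$ and does not bend across the walls of $\Sigma_V$ in its interior. Instead we apply a Lefschetz theorem on the open torus, where the fundamental group is the lattice $\tilde N$, and then show that enough elements of $\tilde N$ are killed by loops around the boundary divisors. Let $\tilde M$ be the dual of $\tilde N$, $T=\tilde N\otimes\mathbb{C}^*$, $X^\circ=X\cap T$, and let $\Delta\subset\tilde M_{\mathbb{R}}$ be the polytope of $-K_W$.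

\subsection{The open part}

\begin{lemma}\label{lem:Delta}
$0\in\Delta$, and $\Delta\cap\tilde M$ generates the group $\tilde M$.
\end{lemma}

\begin{proof}
Since $h\ge 0$, we have $\tilde h\ge|x|+|y|+\sum|\theta_i|$. So $\Delta$ contains $0$, $(\pm1,0,0)$, $(0,\pm1,0)$ and the dual vectors $\pm f_i^*$. For $\mu\in S$, \eqref{eq:hW} and \eqref{eq:mu} give
\[
\tilde h\ge-\mu(v)+x^+-x^-+y^+-y^-=-\mu(v)+x+y,
\]
so $(-1,-1,\mu)\in\Delta$. Finally $S$ generates $M_V=(\mathbb{Z}^s/\mathbb{Z}\mathbf{1})\oplus\mathbb{Z}z$: the elements $a_2,\dots,a_s$ generate $\mathbb{Z}^s/\mathbb{Z}\mathbf{1}$, which contains $a_1=-\sum_{i\ge2}a_i$, and then $a_1+z$ yields $z$.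
\end{proof}

By the lemma, the characters in $\Delta\cap\tilde M$ embed $T$ as a locally closed subvariety of a projective space. They form a basis of $H^0(W,-K_W)$, so $X^\circ$ is a general hyperplane section of $T$ in this embedding. We use the following form of the Lefschetz--Zariski theorem (\cite{HammLe}; \cite[Part II, Theorem 1.1]{GM}): \emph{if $Y\subset\mathbb{P}^m$ is a smooth connected locally closed subvariety of dimension $d$ and $H$ is a general hyperplane, then $\pi_i(Y\cap H)\to\pi_i(Y)$ is an isomorphism for $i<d-1$.} Here $d\ge6$, so $X^\circ$ is nonempty and connected, and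
\[
\pi_1(X^\circ)\longrightarrow\pi_1(T)=\tilde N
\]
is an isomorphism. As $X^\circ$ is the complement of a proper closed analytic subset in the connected complex manifold $X$, the map $\pi_1(X^\circ)\to\pi_1(X)$ is surjective. So $\pi_1(X)$ is a quotient of $\tilde N$.

\subsection{Loops around boundary divisors}

\begin{lemma}\label{lem:loops}
Let $v_\rho$ be a ray generator of the fan of $W$ such that $\tilde h$ is not linear in any neighborhood of $v_\rho$. Then, for general $X$, the element $v_\rho\in\tilde N\cong\pi_1(X^\circ)$ maps to $1$ in $\pi_1(X)$.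
\end{lemma}

\begin{proof}
We look for a point of $X$ on the open orbit $O_\rho$ of $D_\rho$; a small loop around $D_\rho$ near such a point represents $\pm v_\rho$. By assumption, $\tilde h$ equals two different linear functions $-m,-m'$ on maximal cones containing $v_\rho$. By convexity and smoothness of the fan, $m,m'\in\Delta\cap\tilde M$, and $\langle m,v_\rho\rangle=\langle m',v_\rho\rangle=-\tilde h(v_\rho)=-1$. So the sections $\chi^m,\chi^{m'}$ of $-K_W$ vanish along $D_\rho$ to order $-1+1=0$. On $O_\rho$ their ratio is the nontrivial character $\chi^{m'-m}$, so their restrictions to $D_\rho$ are linearly independent. Hence $|-K_W|$ restricts to a base point free, nonconstant linear system on $D_\rho$. For general $X$ it follows that $X\cap D_\rho$ is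
\begin{itemize}
\item nonempty, since a nowhere vanishing section would trivialize the line bundle on the complete variety $D_\rho$ and make all sections proportional;
\item smooth, by Bertini's theorem, so that $X$ and $D_\rho$ meet transversally;
\item without any of the finitely many toric boundary divisors of $D_\rho$ as a component, since the system is base point free.
\end{itemize}
So there is a point $q\in X\cap O_\rho$. Take a small disc in $X$ through $q$ transverse to $X\cap D_\rho$; by transversality of $X$ and $D_\rho$ it is transverse to $D_\rho$ in $W$. Its boundary loop lies in $X^\circ$ and is null-homotopic in $X$. In $T\cup O_\rho\cong\mathbb{C}\times(\mathbb{C}^*)^{d-1}$, where the loop around the origin of the first factor is the cocharacter $v_\rho$, the disc meets $O_\rho=\{0\}\times(\mathbb{C}^*)^{d-1}$ once and transversally, and its projection to $(\mathbb{C}^*)^{d-1}$ is null-homotopic. So its boundary has class $\pm v_\rho$ in $\pi_1(T)=\tilde N$. Base points do not matter because $\tilde N$ is abelian.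
\end{proof}

There are finitely many rays, so a general $X$ satisfies the conclusion of the lemma for all of them at once.

\subsection{Enough loops}

\begin{lemma}\label{lem:enough}
The ray generators near which $\tilde h$ is not linear generate $\tilde N$.
\end{lemma}

\begin{proof}
\emph{The vectors $p_+$, $q_+$, $f_1,\dots,f_r$.} If $w$ is one of these and $v\in N_{V,\mathbb{R}}$, then $\tilde h(w+v)=1+h(v)$. This is not affine in $v$ near $0$, since $h(v)+h(-v)>0$ for $v\ne0$.

\emph{Ray generators $v$ of $\Sigma_V$.} As $\tilde h$ restricts to $h$ on $N_{V,\mathbb{R}}$, it suffices that $h$ is not linear near $v$. We claim that this holds if two of $b_1(v),\dots,b_s(v)$ vanish. Suppose $h$ equals a linear function $\kappa$ near $v$. For each $\mu\in S$ with $-\mu(v)=h(v)$, the linear function $\kappa+\mu$ is $\ge0$ near $v$ and $0$ at $v$, hence $\kappa=-\mu$. But $b_i(v)=0$ means $-a_i(v)=h(v)$ if $i\ge2$, and $-(a_1\pm z)(v)=h(v)$ for a suitable sign if $i=1$. So two vanishing $b_i$ give two distinct elements $\mu$, a contradiction.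

\emph{Generation.} For $0\le c\le s$ and $i\ne j$ in $\{1,\dots,s\}$ consider the lattice points
\[
\bigl((s-c)e_i+ce_j-\mathbf{1},\,0\bigr)=\tfrac1s\bigl((s-c)u_i+cu_j\bigr),\qquad (se_1-\mathbf{1},\,1)=\tfrac1s\bigl(u_++(s-1)u_1\bigr).
\]
By Lemma~\ref{lem:coords} all have $h=1$, so they are ray generators by Lemma~\ref{lem:fan}. For the former, $b_l=0$ for the $s-2\ge2$ indices $l\in\{1,\dots,s\}\setminus\{i,j\}$; for the latter, $b_l=0$ for $2\le l\le s$. So the claim applies to all of them. Two of the former with consecutive values of $c$ differ by $(e_j-e_i,0)$, so we obtain all $(a,0)\in N_V$; with the latter we obtain $(0,1)$. Thus $N_V$ is generated, and together with $p_+,q_+,f_1,\dots,f_r$ this generates $\tilde N$.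
\end{proof}

By Lemmas~\ref{lem:loops} and \ref{lem:enough}, the surjection $\tilde N\to\pi_1(X)$ is trivial, so $X$ is simply connected. This completes the proof of Theorem~\ref{thm:CY}. \qed

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Given an even $j\ge4$ and $n\ge j+1$, put $s=j$ and $r=n-j-1\ge 0$. Let $X$ be as in Theorem~\ref{thm:CY}, a Calabi--Yau variety of dimension $s+1+r=n$, and let $L=L_\lambda|_X$, which is nef. We have $d=s+2+r\equiv r\pmod 2$ because $s$ is even, so $i=r+1=n-j$ has the parity for which Lemma~\ref{lem:transfer} gives twice the coefficient of $t^i$ in $F$, and $d-1-i=s=j$. With \eqref{eq:F},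
\[
\frac{\mathrm{td}_j(X)\cdot L^{n-j}}{(n-j)!}=2\,[t^{r+1}]\,E(t)(1+\lambda t)^r
=2\Bigl(e_1\lambda^r+r\,e_2\lambda^{r-1}+\tbinom r2\,e_3\lambda^{r-2}\Bigr),
\]
where $[t^{r+1}]$ denotes the coefficient of $t^{r+1}$, and terms with coefficient $r=0$ or $\binom r2=0$ are omitted; the constant term of $E$ does not contribute, since $(1+\lambda t)^r$ has degree $r$. As $e_1<0$ by \eqref{eq:neg}, the right-hand side is negative if $r=0$, and for $r\ge1$ it is negative once $\lambda\gg0$. For $(n,j)=(5,4)$ we have $s=4$, $r=0$ and $\mathrm{td}_4(X)\cdot L=2e_1=-\frac{10}3$.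
\end{proof}

\begin{remark}
In the case $(5,4)$ we have $k=8$ and $\chi(X,tL)=\frac{64}3t^3-\frac{10}3t$. At $t=1$ this is $18$, an integer as it must be, and equal to $\#(P\cap M)=E(1)=9+9$. The coefficient of $t$ is negative, but the value at $t=1$ is positive.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $X$ be a Calabi--Yau variety of dimension $n$ and $L$ a nef line bundle on $X$.
\begin{itemize}
\item Let $x_i$ denote the Chern roots. As $c_1=0$, the Todd class $\prod\frac{x_i}{1-e^{-x_i}}=e^{c_1/2}\prod\frac{x_i/2}{\sinh(x_i/2)}$ is even in the Chern roots, so $\mathrm{td}_j(X)=0$ for $j$ odd.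
\item $\mathrm{td}_0(X)\cdot L^n=L^n\ge0$.
\item $\mathrm{td}_2(X)$ is fakely effective by the Miyaoka--Yau inequality \cite{CaoJiang}.
\item $\mathrm{td}_n(X)=\chi(\mathcal{O}_X)=1+(-1)^n\ge0$.
\end{itemize}
The remaining $j$ are the even ones with $4\le j\le n-1$. For these Theorem~\ref{thm:A} provides a Calabi--Yau variety of dimension $n$ on which $\mathrm{td}_j$ is not fakely effective. Such a $j$ exists if and only if $n\ge5$.
\end{proof}

\section{The hyperk\"ahler case}\label{sec:HK}

Let $Y$ be a hyperk\"ahler variety of dimension $2m$ with Beauville--Bogomolov form $q$. By results of Fujiki and Huybrechts there is a polynomial $RR_Y(q)=\sum_{i=0}^mA_iq^i$ with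
\[
\chi(Y,L)=RR_Y(q(L))\qquad\text{for all line bundles }L\text{ on }Y .
\]
C.~Jiang \cite{Jiang} proved that $A_i>0$ for all $0\le i\le m$. Granting this, compare the coefficients of $t^{2i}$ in $\chi(Y,tL)=RR_Y(t^2q(L))$ with \eqref{eq:RR}:
\[
\mathrm{td}_{2m-2i}(Y)\cdot L^{2i}=(2i)!\,A_i\,q(L)^i\ge0\qquad\text{for }L\text{ nef},
\]
because $q$ is positive on ample classes and hence nonnegative on nef classes. The odd Todd classes vanish since $c_1(Y)=0$. So, by Jiang's theorem, all Todd classes of hyperk\"ahler varieties are fakely effective.

\begin{thebibliography}{9}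

\bibitem{CaoJiang}
Yalong Cao and Chen Jiang,
\emph{Remarks on Kawamata's effective non-vanishing conjecture for manifolds with trivial first Chern classes},
arXiv:1612.00184 (2016).

\bibitem{GM}
Goresky and MacPherson,
\emph{Stratified Morse Theory}.

\bibitem{HammLe}
Hamm and L\^e,
\emph{Un th\'eor\`eme de Zariski du type de Lefschetz}, 1973.

\bibitem{Jiang}
C.~Jiang,
article on positivity of Riemann--Roch polynomials of hyperk\"ahler manifolds,
J. Algebraic Geom. 32 (2023).

\end{thebibliography}

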